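\title{A Banach space that is uniformly homeomorphic but not Lipschitz equivalent to $c_0$}

\begin{abstract}
We construct a separable Banach space $X$, with dual isometric to $\ell_1$, that is uniformly homeomorphic to $c_0$ but is not Lipschitz equivalent to any subspace of $c_0$. The homeomorphism $X\to c_0$ is Lipschitz, and its inverse has modulus of continuity $O(\delta\,\psi(1/\delta))$ as $\delta\to0$, where $\psi$ is prescribed and may tend to infinity arbitrarily slowly. For every infinite set $\Gamma$, the space $X\oplus_\infty c_0(\Gamma)$ is uniformly homeomorphic but not Lipschitz equivalent to $c_0(\Gamma)$. This answers a question of Johnson, Lindenstrauss and Schechtman in the negative.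
\end{abstract}

\section{The problem and the results}\label{sec:intro}

For a set $\Gamma$, let $c_0(\Gamma)$ be the Banach space of scalar functions $y$ on $\Gamma$ such that $\{\gamma:|y(\gamma)|>\varepsilon\}$ is finite for every $\varepsilon>0$, with the sup norm, and let $c_0=c_0(\mathbb N)$. Two Banach spaces $X,Y$ are \emph{uniformly homeomorphic} if there is a bijection $\phi:X\to Y$ such that $\phi$ and $\phi^{-1}$ are uniformly continuous, and \emph{Lipschitz equivalent} if there is such a bijection with $\phi$ and $\phi^{-1}$ Lipschitz. The maps are not assumed to be linear. A subspace is always a closed linear subspace.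

The two notions differ only at small distances. Let $\phi:X\to Y$ be uniformly continuous and let $\omega_\phi(\delta)=\sup\{\|\phi(x)-\phi(x')\|:\|x-x'\|\le\delta\}$ be its modulus of continuity. Cutting a segment into $n$ equal pieces gives $\omega_\phi(n\delta)\le n\,\omega_\phi(\delta)$. Hence $\omega_\phi$ is finite everywhere, and $\omega_\phi(\delta)\le2\omega_\phi(1)\,\delta$ for $\delta\ge1$. If $\phi$ is a uniform homeomorphism, the rescaled bijections $\phi_t(x)=\phi(tx)/t$ and their inverses are therefore Lipschitz for distances at least $1/t$, with constants that do not depend on $t$. So uniformly homeomorphic spaces look Lipschitz equivalent at every positive resolution, and what is missing is a way to let $t\to\infty$.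

For spaces of continuous functions nothing is lost. For a compact Hausdorff space $K$ let $K^{(0)}=K$, let $K^{(n+1)}$ be the set of non-isolated points of $K^{(n)}$, and let $K^{(\omega)}=\bigcap_nK^{(n)}$. By a theorem of Deville, Godefroy and Zizler, if $K$ is infinite and $K^{(\omega)}=\emptyset$, then $C(K)$ is Lipschitz equivalent to $c_0(\Gamma)$, where the cardinality of $\Gamma$ is the density character of $C(K)$ (the least cardinality of a dense subset); in the nonseparable setting such a $C(K)$ need not be linearly isomorphic to $c_0(\Gamma)$. The simplest instance is $K=\mathbb N\cup\{\infty\}$, where $C(K)$ is the space $c$ of convergent sequences and $x\mapsto(\lim x,\ x_1-\lim x,\ x_2-\lim x,\dots)$ is even a linear isomorphism onto $c_0$. By a theorem of Godefroy, if $C(K)$ is uniformly homeomorphic to $c_0(\Gamma)$, then $K^{(\omega)}=\emptyset$. Together these give: if $c_0(\Gamma)$ is uniformly homeomorphic to a $C(K)$ space $X$, then $c_0(\Gamma)$ is Lipschitz equivalent to $X$. Of this statement Johnson, Lindenstrauss and Schechtman \cite{JLS} write: ``We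 do not know whether this holds for a general space $X$ even in the separable case.'' So the problem is the following.

\begin{quote}
Let $\Gamma$ be an infinite set. Must every Banach space that is uniformly homeomorphic to $c_0(\Gamma)$ be Lipschitz equivalent to $c_0(\Gamma)$? In particular, must every Banach space that is uniformly homeomorphic to $c_0$ be Lipschitz equivalent to $c_0$?
\end{quote}

The rescaling argument and the $C(K)$ case both suggest a positive answer. The answer is negative, already for $c_0$.

\begin{theorem}\label{thm:A}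
Let $\psi:[1,\infty)\to[1,\infty)$ be nondecreasing and unbounded. There are a separable Banach space $X$ with $X^*$ isometric to $\ell_1$ and a bijection $G:X\to c_0$ with
\[
\|G(x)-G(x')\|\le4\|x-x'\|,\qquad \|G^{-1}(y)-G^{-1}(y')\|\le49\,\delta\,\psi(\max(1,1/\delta)),\quad\delta=\|y-y'\|>0,
\]
such that $X$ is not linearly isomorphic to any subspace of $c_0$. For $\psi(t)=1+\log t$ we have $\delta\,\psi(\max(1,1/\delta))\to0$ as $\delta\to0$; so $X$ is then uniformly homeomorphic to $c_0$, but it is not Lipschitz equivalent to $c_0$, nor to any subspace of $c_0$.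
\end{theorem}

For Banach spaces $X,Y$, the sum $X\oplus_\infty Y$ is $X\times Y$ with the norm $\max(\|x\|,\|y\|)$.

\begin{theorem}\label{thm:B}
Let $X$ be as in Theorem~\ref{thm:A} for $\psi(t)=1+\log t$, and let $\Gamma$ be any infinite set. Then $X\oplus_\infty c_0(\Gamma)$ is uniformly homeomorphic to $c_0(\Gamma)$ but not Lipschitz equivalent to any subspace of $c_0(\Gamma)$. In particular it is not Lipschitz equivalent to $c_0(\Gamma)$.
\end{theorem}

Both theorems hold for real and for complex scalars. Scalars are real until Section~\ref{sec:complex}, which treats the complex case. Apart from textbook facts, the proofs use one external result.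

\begin{theorem}[Godefroy, Kalton, Lancien \cite{GKL}]\label{thm:GKL}
A Banach space that is Lipschitz equivalent to a subspace of $c_0$ is linearly isomorphic to a subspace of $c_0$.
\end{theorem}

This theorem turns the negative half of Theorem~\ref{thm:A} into a linear statement. It also shows that $\psi$ cannot be bounded in Theorem~\ref{thm:A}: a bounded $\psi$ would make $G$ a Lipschitz equivalence.

The space $X$ is a $c_0$-sum of spaces $X_1,X_2,\dots$, each isomorphic to $c_0$, in which the linear and the nonlinear comparison with $c_0$ drift apart.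
\begin{itemize}
\item Every linear embedding of $X_l$ into $c_0$ has distortion at least $l+1$ (Section~\ref{sec:linear}). Hence $X$ does not embed linearly into $c_0$.
\item There is a $4$-Lipschitz bijection $G_l$ of $X_l$ onto a copy of $c_0$ whose inverse maps points at distance $\delta$ to points at distance at most $\min\{3^{l+1}\delta,\ 25\delta+24\sigma_l\}$, where $\sigma_l>0$ can be made as small as we like by the choice of a parameter in $X_l$ (Sections~\ref{sec:map} and~\ref{sec:twopoint}).
\end{itemize}
At a given scale $\delta$, the summands with $\sigma_l\le\delta$ behave as if their Lipschitz constant were $49$. The other summands have the bad constant $3^{l+1}$, but it is felt only at scales $\delta<\sigma_l$, and it is absorbed by $\psi(1/\delta)$ if $\sigma_l$ is small enough (Section~\ref{sec:sum}). Theorem~\ref{thm:B} follows by a separable reduction (Section~\ref{sec:nonsep}).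

\section{Spaces of iterated averages}\label{sec:spaces}

The isomorphism of $c$ onto $c_0$ above subtracts from each coordinate the value that it is forced to approach. The spaces $X_l$ are of the same kind: a coordinate is forced to approach the average of certain other coordinates, and this is iterated $l$ times. Throughout Sections~\ref{sec:spaces}--\ref{sec:twopoint} we fix integers $l\ge1$ and $m_l\ge288$.

\subsection*{Nodes}
A \emph{node of level $0$} is an integer $k\ge1$, and we put $\min k=\max k=k$. For nodes $\xi,\eta$ we write $\xi<\eta$, and say that $\eta$ lies \emph{to the right} of $\xi$, if $\max\xi<\min\eta$. For $1\le j\le l$, a \emph{node of level $j$} is a finite sequence $\gamma=(\gamma_1,\dots,\gamma_m)$ of nodes of level $j-1$, its \emph{children}, such that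
\[
\gamma_1<\gamma_2<\dots<\gamma_m\qquad\text{and}\qquad m=m(\gamma)=m_l+\min\gamma_1;
\]
we put $\min\gamma=\min\gamma_1$ and $\max\gamma=\max\gamma_m$. Thus $\min\gamma$ and $\max\gamma$ are the smallest and the largest integer that occur in $\gamma$, and $m(\gamma)=m_l+\min\gamma$: nodes that start further to the right have more children. The level of $\gamma$ is denoted by $\operatorname{lev}\gamma$, and the \emph{descendants} of $\gamma$ are its children, their children, and so on. Let $T_l$ be the set of all nodes of levels $0,\dots,l$, and let $T^N=\{\gamma\in T_l:\max\gamma\le N\}$. A node has finitely many children but, below level $l$, many parents: for example, $k$ is the first child of every level-$1$ node $(k,k_2,\dots,k_m)$ with $m=m_l+k$ and $k<k_2<\dots<k_m$.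

\begin{lemma}\label{lem:nodes}
\begin{enumerate}
\item[(a)] If $\xi$ is a descendant of $\gamma$, then $\min\gamma\le\min\xi\le\max\xi\le\max\gamma$.
\item[(b)] Each $T^N$ is finite and contains the children of its elements. Hence $T_l$ is countable, and a function $y$ on a subset $T'$ of $T_l$ belongs to $c_0(T')$ if and only if $\sup\{|y(\gamma)|:\gamma\in T',\ \max\gamma>N\}\to0$ as $N\to\infty$.
\item[(c)] For every $j\le l$ and every $N$ there is a node of level $j$ with $\min\gamma>N$.
\end{enumerate}
\end{lemma}

\begin{proof}
All three statements are proved by induction on the level. Part (a) holds for children because they are listed from left to right, and then for all descendants. In (b), the children of a node of $T^N$ lie in $T^N$ by (a), and their minima are distinct elements of $\{1,\dots,N\}$; so a level-$j$ node of $T^N$ is a sequence of length at most $N$ in the finite set of level-$(j-1)$ nodes of $T^N$. The criterion for $c_0(T')$ holds because the finite sets $T^N$ increase to $T_l$. In (c), choose a level-$(j-1)$ node $\gamma_1$ with $\min\gamma_1>N$;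 this determines $m$, and $\gamma_2,\dots,\gamma_m$ are chosen successively, each to the right of the previous one.
\end{proof}

There are thus two ways for a node to go to infinity: $\max\gamma\to\infty$, which just means that $\gamma$ leaves every finite set, and the stronger $\min\gamma\to\infty$. The whole construction rests on the difference.

\subsection*{The space $X_l$}
For $x\in\ell_\infty(T_l)$, the space of bounded functions on $T_l$ with the sup norm, let
\[
a_\gamma(x)=\frac1m\sum_{i=1}^mx(\gamma_i)\quad\text{if }\gamma=(\gamma_1,\dots,\gamma_m),\qquad a_\gamma(x)=0\quad\text{if }\operatorname{lev}\gamma=0 .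
\]
Let $(Ax)(\gamma)=a_\gamma(x)$ and $D=I-A$. Then $\|A\|\le1$, and $A^kx$ vanishes on the levels below $k$, so $A^{l+1}=0$. Hence $D$ is an isomorphism of $\ell_\infty(T_l)$ with $D^{-1}=\sum_{k=0}^lA^k$. Define
\[
X_l=\{x\in\ell_\infty(T_l):Dx\in c_0(T_l)\},
\]
with the sup norm. It is a closed subspace of $\ell_\infty(T_l)$, and $D:X_l\to c_0(T_l)$ is an isomorphism with $\|D\|\le2$ and $\|D^{-1}\|\le l+1$.

The last bound is attained, and it is worth seeing how. Let $y$ be the indicator function of $T^N$ and $x=D^{-1}y$, so that $x(\gamma)=y(\gamma)+a_\gamma(x)$. By induction, $x(\gamma)=j+1$ at every level-$j$ node of $T^N$: each level adds its own value of $y$ to the average inherited from below. For large $N$ the set $T^N$ contains a node of level $l$, so $\|D^{-1}\|=l+1$. This accumulation through the levels is what linear maps cannot avoid and what the nonlinear map $G_l$ will suppress.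

Elements of $X_l$ need not lie in $c_0(T_l)$: if $y$ is the indicator function of the level-$0$ node $k$, then $D^{-1}y$ equals $1/(m_l+k)$ at each of the infinitely many level-$1$ nodes with first child $k$. They do tend to $0$ when the node goes to infinity in the stronger sense.

\begin{lemma}\label{lem:decay}
Let $0\le j\le l$ and $x\in\ell_\infty(T_l)$, and suppose that the restriction of $Dx$ to the levels $\le j$ is a $c_0$ function. Then $\sup\{|x(\eta)|:\operatorname{lev}\eta\le j,\ \min\eta>N\}\to0$ as $N\to\infty$.
\end{lemma}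

\begin{proof}
Let $\operatorname{lev}\eta\le j$ and $\min\eta>N$. In $x(\eta)=\sum_{k=0}^l(A^kDx)(\eta)$, each term is $0$ or a weighted average of values $Dx(\xi)$, where $\xi$ is $\eta$ or a descendant of $\eta$. Such $\xi$ have level $\le j$ and $\max\xi\ge\min\xi>N$. So $|x(\eta)|\le(l+1)\sup\{|Dx(\xi)|:\operatorname{lev}\xi\le j,\ \max\xi>N\}$, which tends to $0$ by Lemma~\ref{lem:nodes}(b).
\end{proof}

\subsection*{The dual space}
Define functionals on $X_l$ by $e^*_\gamma(x)=x(\gamma)$ and $d^*_\gamma(x)=Dx(\gamma)$. For $\gamma=(\gamma_1,\dots,\gamma_m)$,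
\begin{equation}\label{eq:ed}
e^*_\gamma=d^*_\gamma+\frac1m\sum_{i=1}^me^*_{\gamma_i},
\end{equation}
and $e^*_\gamma=d^*_\gamma$ at level $0$. Recall that $v_n\to v$ weak$^*$ in a dual space $Y^*$ means $v_n(x)\to v(x)$ for every $x\in Y$. The definition of $X_l$ and Lemma~\ref{lem:decay} with $j=l$ give
\begin{equation}\label{eq:wnull}
d^*_\gamma\to0\ \text{weak$^*$ as }\max\gamma\to\infty,\qquad e^*_\gamma\to0\ \text{weak$^*$ as }\min\gamma\to\infty .
\end{equation}

\begin{proposition}\label{prop:dual}
The map $(b_\gamma)\mapsto\sum_\gamma b_\gamma e^*_\gamma$ is an isometry of $\ell_1(T_l)$ onto $X_l^*$.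
\end{proposition}

\begin{proof}
Let $(b_\gamma)$ be finitely supported, with support in $T^N$. Define $x$ on $T^N$ by $x(\gamma)=\operatorname{sgn}b_\gamma$, and off $T^N$, level by level, by $x(\gamma)=a_\gamma(x)$. Averages do not increase the sup norm, so $\|x\|\le1$; and $Dx$ is supported in the finite set $T^N$, so $x\in X_l$. Hence $\|\sum b_\gamma e^*_\gamma\|\ge\sum b_\gamma x(\gamma)=\sum|b_\gamma|$. The reverse inequality holds because $\|e^*_\gamma\|\le1$. So the map is an isometric embedding of $\ell_1(T_l)$ into $X_l^*$, and its range is closed. By \eqref{eq:ed} the range contains every $d^*_\gamma$. Since $D:X_l\to c_0(T_l)$ is an isomorphism, $D^*$ is an isomorphism of $c_0(T_l)^*=\ell_1(T_l)$ onto $X_l^*$; it sends the unit vectors to the $d^*_\gamma$, whose closed linear span is therefore $X_l^*$.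
\end{proof}

\section{Linear embeddings of $X_l$ into $c_0$}\label{sec:linear}

The obstruction to linear embeddings is a property of the weak$^*$ topology of $\ell_1=c_0^*$: if $z_n\to z$ weak$^*$, then $z_n-z$ is asymptotically disjoint from $z$, and the norms add. This passes to duals of subspaces as an inequality.

\begin{lemma}\label{lem:add}
Let $Y\ne\{0\}$ be a Banach space and $S:Y\to c_0$ a bounded linear map with $\|x\|\le\beta\|Sx\|$ for all $x$. For $u\in Y^*$ let $\|u\|_S=\sup\{|u(x)|:\|Sx\|\le1\}$. Then:
\begin{enumerate}
\item[(a)] $\|\cdot\|_S$ is a norm with $\|u\|/\|S\|\le\|u\|_S\le\beta\|u\|$;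
\item[(b)] if $u\in Y^*$, $v_n\to0$ weak$^*$ in $Y^*$ and $\varepsilon>0$, then $\|u+v_n\|_S\ge\|u\|_S+\|v_n\|_S-\varepsilon$ for all large $n$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) holds because the set $\{x:\|Sx\|\le1\}$ contains the ball of radius $1/\|S\|$ and is contained in the ball of radius $\beta$. Next,
\begin{equation}\label{eq:lift}
\|u\|_S=\min\{\|z\|_1:z\in\ell_1,\ S^*z=u\}.
\end{equation}
Indeed, if $S^*z=u$ then $|u(x)|=|z(Sx)|\le\|z\|_1\|Sx\|$, so $\|u\|_S\le\|z\|_1$; and the functional $Sx\mapsto u(x)$ on $S(Y)$ has norm $\|u\|_S$ and extends to $c_0$ with the same norm by the Hahn--Banach theorem.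

Suppose that (b) fails, so that $\|u+v_n\|_S<\|u\|_S+\|v_n\|_S-\varepsilon$ along a subsequence. Choose $z_n\in\ell_1$ with $S^*z_n=u+v_n$ and $\|z_n\|_1=\|u+v_n\|_S$. The sequence $(v_n)$ is bounded by the uniform boundedness principle, so $(z_n)$ is bounded. Since $c_0$ is separable, bounded sequences in $\ell_1$ have weak$^*$ convergent subsequences; pass to a subsequence such that $z_n\to z$ weak$^*$ and such that $\|z_n\|_1$ and $\|v_n\|_S$ converge. For $x\in Y$ we have $z(Sx)=\lim z_n(Sx)=\lim(u+v_n)(x)=u(x)$, so $S^*z=u$ and $S^*(z_n-z)=v_n$. Also $z_n(k)\to z(k)$ for each $k$. The numbers $|z_n(k)|-|z_n(k)-z(k)|$ are bounded in modulus by $|z(k)|$ and tend to $|z(k)|$, so dominated convergence gives $\|z_n\|_1-\|z_n-z\|_1\to\|z\|_1$. By \eqref{eq:lift},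
\[
\lim\|u+v_n\|_S=\lim\|z_n\|_1=\|z\|_1+\lim\|z_n-z\|_1\ge\|u\|_S+\lim\|v_n\|_S,
\]
a contradiction.
\end{proof}

Consider first $l=1$. Fix $k_1<\dots<k_{m-1}$ with $m=m_1+k_1$, let $u=\frac1m\sum_{i<m}e^*_{k_i}$, and let $\gamma^n=(k_1,\dots,k_{m-1},n)$ for $n>k_{m-1}$. By \eqref{eq:ed} and \eqref{eq:wnull}, $e^*_{\gamma^n}-u=\frac1me^*_n+d^*_{\gamma^n}\to0$ weak$^*$. By Proposition~\ref{prop:dual}, $\|u\|=1-\frac1m$ and $\|e^*_{\gamma^n}-u\|\ge1$. So functionals of norm $1$ converge weak$^*$ to a functional of norm almost $1$ while staying at distance at least $1$ from it. For an embedding $S$ as in Lemma~\ref{lem:add} we get $\beta\ge\|e^*_{\gamma^n}\|_S\ge(2-\frac1m)/\|S\|-\varepsilon$ for large $n$, and $\beta\|S\|\ge2$ follows as $k_1\to\infty$. For general $l$ the gain of $1/\|S\|$ is repeated at every level. The children of a node are added one after another, with a small weight, to what has been built so far; so the induction must allow an arbitrary starting functional $u$ and an arbitrary weight $w$.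

\begin{proposition}\label{prop:linear}
Let $S:X_l\to c_0$ be a bounded linear map with $\|x\|\le\beta\|Sx\|$ for all $x$. Then $\beta\|S\|\ge l+1$.
\end{proposition}

\begin{proof}
We prove by induction on $j$, for $0\le j\le l$: \emph{for all $u\in X_l^*$, $w\in(0,1]$, $N\in\mathbb N$ and $\varepsilon>0$ there is a level-$j$ node $\gamma$ with $\min\gamma>N$ and}
\begin{equation}\label{eq:gain}
\|u+we^*_\gamma\|_S\ge\|u\|_S+\frac{w(j+1)}{\|S\|}-\varepsilon .
\end{equation}
For $j=0$, the functionals $we^*_k$ tend to $0$ weak$^*$ and $\|we^*_k\|_S\ge w/\|S\|$, so Lemma~\ref{lem:add}(b) gives \eqref{eq:gain} for $\gamma=k$ large.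

Let $j\ge1$ and assume the statement for $j-1$. Two children cannot be handled by the induction hypothesis. The first child determines the number $m$ of children, hence the weight $w/m$, so it must be chosen before its weight is known. The last child must tend to infinity in order to make $d^*_\gamma$ weak$^*$ small. Both losses are of order $1/m$.

Choose a level-$(j-1)$ node $\gamma_1$ with $\min\gamma_1>N$ so large that $m=m_l+\min\gamma_1$ satisfies $\frac wm\bigl(\beta+\frac{2j}{\|S\|}\bigr)\le\frac\varepsilon3$. Put $u_1=u+\frac wme^*_{\gamma_1}$. Then $\|u_1\|_S\ge\|u\|_S-\frac{w\beta}m$, because $\|e^*_{\gamma_1}\|_S\le\beta$. For $i=2,\dots,m-1$ the induction hypothesis, with weight $w/m$, gives a level-$(j-1)$ node $\gamma_i>\gamma_{i-1}$ such that $u_i=u_{i-1}+\frac wme^*_{\gamma_i}$ satisfies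
\[
\|u_i\|_S\ge\|u_{i-1}\|_S+\frac wm\cdot\frac j{\|S\|}-\frac\varepsilon{3m}.
\]
For $n>\max\gamma_{m-1}$ pick a level-$(j-1)$ node $\gamma_m^n$ with $\min\gamma_m^n>n$, and let $\gamma^n=(\gamma_1,\dots,\gamma_{m-1},\gamma^n_m)$, a level-$j$ node with $\min\gamma^n=\min\gamma_1>N$. By \eqref{eq:ed}, $u+we^*_{\gamma^n}=u_{m-1}+v_n$, where
\[
v_n=\frac wme^*_{\gamma^n_m}+w\,d^*_{\gamma^n}=we^*_{\gamma^n}-\frac wm\sum_{i<m}e^*_{\gamma_i}.
\]
The first expression and \eqref{eq:wnull} show that $v_n\to0$ weak$^*$, since $\min\gamma^n_m>n$ and $\max\gamma^n>n$. The second expression and Proposition~\ref{prop:dual} show that $\|v_n\|\ge w$, so $\|v_n\|_S\ge w/\|S\|$. By Lemma~\ref{lem:add}(b), for large $n$,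
\begin{align*}
\|u+we^*_{\gamma^n}\|_S&\ge\|u_{m-1}\|_S+\frac w{\|S\|}-\frac\varepsilon3\ge\|u\|_S-\frac{w\beta}m+\frac{(m-2)w}m\cdot\frac j{\|S\|}+\frac w{\|S\|}-\frac{2\varepsilon}3\\
&=\|u\|_S+\frac{w(j+1)}{\|S\|}-\frac wm\Bigl(\beta+\frac{2j}{\|S\|}\Bigr)-\frac{2\varepsilon}3\ge\|u\|_S+\frac{w(j+1)}{\|S\|}-\varepsilon .
\end{align*}
This completes the induction. With $j=l$, $u=0$ and $w=1$ we obtain $\beta\ge\|e^*_\gamma\|_S\ge\frac{l+1}{\|S\|}-\varepsilon$ for every $\varepsilon>0$.
\end{proof}

The \emph{$c_0$-sum} $(\bigoplus_lY_l)_{c_0}$ of Banach spaces $Y_l$ is the space of sequences $(y_l)$ with $y_l\in Y_l$ and $\|y_l\|\to0$, normed by $\sup_l\|y_l\|$. Its dual is the $\ell_1$-sum of the spaces $Y_l^*$.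

\begin{corollary}\label{cor:neg}
For every choice of the integers $m_l\ge288$, the space $X=(\bigoplus_{l\ge1}X_l)_{c_0}$ is neither linearly isomorphic nor Lipschitz equivalent to a subspace of $c_0$.
\end{corollary}

\begin{proof}
If $S:X\to c_0$ were bounded and linear with $\|x\|\le\beta\|Sx\|$, then restricting $S$ to $X_l\subset X$ would give $\beta\|S\|\ge l+1$ for all $l$. So $X$ is not isomorphic to a subspace of $c_0$, and Theorem~\ref{thm:GKL} gives the second assertion.
\end{proof}

\section{Thinning the averages: the map $G_l$}\label{sec:map}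

We replace $Dx(\gamma)=x(\gamma)-a_\gamma(x)$ by $x(\gamma)-p_\gamma(x)$, where $p_\gamma(x)$ is a nonlinear substitute for $a_\gamma(x)$. It has to meet two demands. For each $x\in X_l$ the difference $a_\gamma(x)-p_\gamma(x)$ must tend to $0$ as $\max\gamma\to\infty$, so that the new map still takes $X_l$ to $c_0(T_l)$. And among the children of a node, few may have a large $p$, so that nothing accumulates when we average. By Lemma~\ref{lem:decay}, the averages at nodes to the right of $\gamma$ are small when $\max\gamma$ is large. So we may shrink $|a_\gamma(x)|$ by twice the largest of them without violating the first demand; and then $p_\gamma(x)\ne0$ forces all averages to the right of $\gamma$ to be less than half of $|a_\gamma(x)|$, which is the second. We shall also cut $p_\gamma$ off at a height $R_\gamma$; Example~\ref{ex:scales} and Remark~\ref{rem:homog} explain why.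

Put $\kappa=1/288$ and
\[
R(s)=\tfrac12\,2^{\kappa(m_l+s)}\quad(s\in\mathbb N),\qquad\sigma_l=2^{-\kappa m_l}.
\]
Then $R$ increases to infinity, $R\ge1$, $\sigma_l\le1$, and $R(\min\eta)=\frac12 2^{\kappa m(\eta)}$ for every node $\eta$ of level $\ge1$. For $\operatorname{lev}\gamma\ge1$ let $R_\gamma=R(\max\gamma)$, let
\[
W(\gamma)=\{\eta\in T_l:\ 1\le\operatorname{lev}\eta\le\operatorname{lev}\gamma,\ \gamma<\eta\}
\]
be the set of nodes \emph{watched} by $\gamma$, which is nonempty by Lemma~\ref{lem:nodes}(c), and for $x\in\ell_\infty(T_l)$ let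
\[
q_\gamma(x)=\sup_{\eta\in W(\gamma)}|a_\eta(x)|,\qquad p_\gamma(x)=\operatorname{sgn}(a_\gamma(x))\,h_\gamma\bigl(q_\gamma(x),|a_\gamma(x)|\bigr),
\]
where $h_\gamma(q,r)=\min\{(r-2q)_+,(2R_\gamma-r)_+\}$ for $q,r\ge0$ and $t_+=\max(t,0)$. As a function of $r$, $h_\gamma(q,r)$ is a tent: for $q<R_\gamma$ it vanishes up to $r=2q$, rises with slope $1$ until $r=R_\gamma+q$, and falls with slope $-1$ to $0$ at $r=2R_\gamma$; for $q\ge R_\gamma$ it vanishes identically. At level $0$ put $p_\gamma=0$. Define
\[
G_l(x)(\gamma)=x(\gamma)-p_\gamma(x).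
\]
We say that $\gamma$ is \emph{active for $x$} if $p_\gamma(x)\ne0$.

\begin{lemma}\label{lem:p}
Let $\operatorname{lev}\gamma\ge1$ and $x,x'\in\ell_\infty(T_l)$.
\begin{enumerate}
\item[(a)] $|p_\gamma(x)|\le|a_\gamma(x)|$, and
\[
|p_\gamma(x)-p_\gamma(x')|\le|a_\gamma(x)-a_\gamma(x')|+2\sup_{\eta\in W(\gamma)}|a_\eta(x)-a_\eta(x')| .
\]
\item[(b)] If $\gamma$ is active for $x$, then $2q_\gamma(x)<|a_\gamma(x)|<2R_\gamma$.
\item[(c)] If $|a_\gamma(x)|\le R_\gamma$, then $|p_\gamma(x)|=(|a_\gamma(x)|-2q_\gamma(x))_+$ and $|a_\gamma(x)-p_\gamma(x)|\le2q_\gamma(x)$.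
\end{enumerate}
\end{lemma}

\begin{proof}
The function $h_\gamma$ is a minimum of two functions that are $1$-Lipschitz in $r$ and $2$-Lipschitz in $q$, so it has the same properties, and $0\le h_\gamma(q,r)\le r$. For fixed $q$ the map $a\mapsto\operatorname{sgn}(a)h_\gamma(q,|a|)$ is $1$-Lipschitz on $\mathbb R$: for $a,b$ of the same sign the difference of its values has modulus $|h_\gamma(q,|a|)-h_\gamma(q,|b|)|\le|a-b|$, and otherwise it has modulus $h_\gamma(q,|a|)+h_\gamma(q,|b|)\le|a|+|b|=|a-b|$. Changing first $a$ and then $q$ gives $|p_\gamma(x)-p_\gamma(x')|\le|a_\gamma(x)-a_\gamma(x')|+2|q_\gamma(x)-q_\gamma(x')|$, and the difference of two suprema is at most the supremum of the differences. This proves (a). In (b), both terms of the minimum are positive. In (c), with $r=|a_\gamma(x)|\le R_\gamma$ and $q=q_\gamma(x)$ we have $2R_\gamma-r\ge r\ge(r-2q)_+$, so $h_\gamma(q,r)=(r-2q)_+$ and $0\le r-h_\gamma(q,r)\le2q$.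
\end{proof}

\begin{lemma}\label{lem:bij}
The map $G_l$ is a $4$-Lipschitz bijection of $\ell_\infty(T_l)$ onto itself with $G_l(0)=0$ and $G_l(X_l)=c_0(T_l)$.
\end{lemma}

\begin{proof}
A node of level $j$ watches only nodes of level $\le j$, so $p_\gamma(x)$ depends only on the values of $x$ at the levels $<j$. Given $y\in\ell_\infty(T_l)$, the equation $x=y+p(x)$ therefore determines $x$ uniquely, level by level; the solution is bounded on each level because $|p_\gamma(x)|\le|a_\gamma(x)|$ is at most the supremum of $|x|$ on the level below. So $G_l$ is a bijection, and $G_l(0)=0$. By Lemma~\ref{lem:p}(a) its Lipschitz constant is at most $1+1+2$.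

Fix $x\in\ell_\infty(T_l)$. We show by induction on $j$ that $Dx$ is a $c_0$ function on the levels $\le j$ if and only if $G_l(x)$ is; the case $j=l$ says that $G_l(X_l)=c_0(T_l)$. At level $0$ both functions equal $x$. Let $j\ge1$ and suppose that one of the two is a $c_0$ function on the levels $\le j$. By the induction hypothesis, both are $c_0$ functions on the levels $<j$. Let $\gamma$ have level $j$. For $\eta\in W(\gamma)$, the number $a_\eta(x)$ is an average of values of $x$ at nodes of level $<j$ whose minimum exceeds $\max\gamma$. By Lemma~\ref{lem:decay}, $q_\gamma(x)\to0$ as $\max\gamma\to\infty$. Since $R(s)\to\infty$, we have $|a_\gamma(x)|\le\|x\|\le R_\gamma$ for all but finitely many $\gamma$, and then $|G_l(x)(\gamma)-Dx(\gamma)|=|a_\gamma(x)-p_\gamma(x)|\le2q_\gamma(x)$ by Lemma~\ref{lem:p}(c). So $G_l(x)-Dx$ is a $c_0$ function on level $j$, and both functions are $c_0$ on the levels $\le j$.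
\end{proof}

The effect of the thinning is first visible at level $2$.

\begin{example}\label{ex:level2}
Let $l\ge2$, let $y$ be the indicator function of $T^N$, and let $\gamma=(\gamma_1,\dots,\gamma_m)\in T^N$ have level $2$. The function $D^{-1}y$ equals $2$ at each $\gamma_i$ and $3$ at $\gamma$. Now let $x=G_l^{-1}(y)$. At level $0$, $x=y$, so $a_{\gamma_i}(x)=1$ for all $i$. For $i<m$ the node $\gamma_i$ watches $\gamma_{i+1}$, so $q_{\gamma_i}(x)\ge1$, $p_{\gamma_i}(x)=0$ and $x(\gamma_i)=1$. Only the last child can be active, and $1\le x(\gamma_m)\le2$. Hence $a_\gamma(x)\le1+\frac1m$ and $x(\gamma)\le2+\frac1m$. The contribution of level $0$ reaches level $2$ with weight $\frac1m$ instead of $1$.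
\end{example}

In general several children can be active, but their averages decrease geometrically.

\begin{lemma}[halving]\label{lem:halving}
Let $\gamma=(\gamma_1,\dots,\gamma_m)$ have level $\ge2$ and let $u\in\ell_\infty(T_l)$.
\begin{enumerate}
\item[(a)] If $\gamma_i$ is active for $u$ and $i'>i$, then $|a_{\gamma_{i'}}(u)|<\frac12|a_{\gamma_i}(u)|$.
\item[(b)] For $\tau\ge0$, the sum of $|p_{\gamma_i}(u)|$ over all $i$ with $|a_{\gamma_i}(u)|\le\tau$ is at most $2\tau$.
\item[(c)] Let $\tau>0$ and suppose that $|a_{\gamma_i}(u)|\le\Lambda$ for all $i$. If exactly $r\ge1$ children are active for $u$ and satisfy $|a_{\gamma_i}(u)|>\tau$, then $2^{r-1}\tau<\Lambda$.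
\end{enumerate}
\end{lemma}

\begin{proof}
Since $\gamma_{i'}\in W(\gamma_i)$, Lemma~\ref{lem:p}(b) gives $|a_{\gamma_{i'}}(u)|\le q_{\gamma_i}(u)<\frac12|a_{\gamma_i}(u)|$. In (b) only active children contribute; listed from left to right, they have $|p|\le|a|\le\tau,\ \tau/2,\ \tau/4,\dots$ by (a). In (c), the first of the $r$ children has $|a|\le\Lambda$, the last has $|a|>\tau$, and the first is at least $2^{r-1}$ times the last.
\end{proof}

This already bounds $G_l^{-1}$ at the origin independently of $l$, in contrast with $\|D^{-1}\|=l+1$. The proof is the model for the next section.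

\begin{proposition}\label{prop:onepoint}
For every $x\in\ell_\infty(T_l)$ we have $\|x\|\le3\|G_l(x)\|$.
\end{proposition}

\begin{proof}
Let $y=G_l(x)$, $\delta=\|y\|$ and $E_j=\sup\{|a_\gamma(x)|:1\le\operatorname{lev}\gamma\le j\}$. At level $1$, $a_\gamma(x)$ is an average of values $x(k)=y(k)$, so $E_1\le\delta$. If $\gamma$ has level $j\ge2$, then $x(\gamma_i)=y(\gamma_i)+p_{\gamma_i}(x)$ and Lemma~\ref{lem:halving}(b) with $\tau=E_{j-1}$ give $|a_\gamma(x)|\le\delta+\frac2mE_{j-1}\le\delta+\frac12E_{j-1}$. By induction $E_j\le2\delta$ for all $j$, and $|x(\gamma)|\le|y(\gamma)|+|a_\gamma(x)|\le3\delta$.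
\end{proof}

For two points $x,x'$ this argument bounds $\sum_i|p_{\gamma_i}(x)-p_{\gamma_i}(x')|$ by the size of the averages, whereas we need a bound by their differences. If the averages are spread over $m$ different scales, all much larger than the differences, then all children are active and errors accumulate as they do for $D^{-1}$.

\begin{example}\label{ex:scales}
Let $l\ge2$, let $\gamma=(\gamma_1,\dots,\gamma_m)$ have level $2$, let $0<\delta\le3^{-m}$ and $M_i=3^{m-i+1}\delta$. Let $y$ equal $M_i$ at the children of $\gamma_i$ and $0$ elsewhere. Let $y'$ equal $M_i-\delta$ at the children of $\gamma_i$, $\delta$ at $\gamma_1,\dots,\gamma_m$, and $0$ elsewhere. Then $\|y-y'\|=\delta$. Let $x=G_l^{-1}(y)$ and $x'=G_l^{-1}(y')$. All level-$1$ averages lie in $[0,1]$, so Lemma~\ref{lem:p}(c) applies. For $i<m$, the largest level-$0$ value to the right of $\gamma_i$ is taken at all children of $\gamma_{i+1}$, so $q_{\gamma_i}(x)=M_{i+1}$ and $q_{\gamma_i}(x')=M_{i+1}-\delta$. Thus $p_{\gamma_i}(x)=M_i-2M_{i+1}$, $p_{\gamma_i}(x')=M_i-2M_{i+1}+\delta$, and $x'(\gamma_i)-x(\gamma_i)=2\delta$.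 For $i=m$ both $q$'s vanish and $x'(\gamma_m)-x(\gamma_m)=\delta-\delta=0$. Hence $a_\gamma(x')-a_\gamma(x)=(2-\frac2m)\delta$: the errors of levels $0$ and $1$ have added up.
\end{example}

The example needs a ratio of about $3^m$ between the largest average and $\delta$. The remedy is to restrict the range of scales. Averages below $2^{-\kappa m}$ will be paid for by an additive error $\sigma_l$, averages above $\frac12 2^{\kappa m}$ will be excluded by means of the cutoff, and in between there is room for only about $2\kappa m$ halvings, a small proportion of the $m$ children.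

\begin{remark}\label{rem:homog}
Both the additive error and the cutoff are forced. If $G_l^{-1}$ were $C$-Lipschitz with $C$ independent of $l$, then $(x_l)\mapsto(G_l(x_l))$ would be a Lipschitz equivalence of $X$ with a $c_0$-sum of copies of $c_0$, contrary to Corollary~\ref{cor:neg}. Let $H_l$ be defined like $G_l$, but with $h(q,r)=(r-2q)_+$. The proof of Lemma~\ref{lem:bij} applies to $H_l$, and $H_l(tx)=tH_l(x)$ for $t>0$. An estimate $\|x-x'\|\le C\|H_l(x)-H_l(x')\|+C\sigma_l$ with $C$ independent of $l$, applied to $tx,tx'$ with $t\to\infty$, would make $H_l^{-1}$ $C$-Lipschitz, which is again impossible. Since the cutoff heights must tend to infinity in Lemma~\ref{lem:bij}, and the range of scales is tied to the number of children, we let $m(\gamma)$ grow with $\min\gamma$. Finally, $|p_\gamma|\le R_\gamma$, so the rescaled maps $G_l(tx)/t$ of Section~\ref{sec:intro} converge coordinatewise to $x$ as $t\to\infty$, and this limit need not lie in $c_0(T_l)$.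
\end{remark}

\section{The modulus of continuity of $G_l^{-1}$}\label{sec:twopoint}

\begin{proposition}\label{prop:twopoint}
Let $x,x'\in\ell_\infty(T_l)$ and $\delta=\|G_l(x)-G_l(x')\|$. Then
\[
\|x-x'\|\le\min\{3^{l+1}\delta,\ 25\delta+24\sigma_l\}.
\]
\end{proposition}

Fix $x,x'$ for the whole section and write $y=G_l(x)$, $y'=G_l(x')$, so that $x=y+p(x)$ and $x'=y'+p(x')$. The first bound is crude. Let $s_j$ be the supremum of $|x-x'|$ over the levels $\le j$. Then $s_0\le\delta$, and $s_j\le\delta+3s_{j-1}$ by Lemma~\ref{lem:p}(a), since the averages at levels $\le j$ involve only the levels $\le j-1$. So $s_l\le(1+3+\dots+3^l)\delta\le3^{l+1}\delta$.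

For the second bound let
\[
\Delta_\gamma=|a_\gamma(x)-a_\gamma(x')|,\qquad E_j=\sup\{\Delta_\gamma:1\le\operatorname{lev}\gamma\le j\}<\infty,\qquad E_0=0 .
\]
Lemma~\ref{lem:p}(a) reads, for $\operatorname{lev}\gamma\ge1$,
\begin{equation}\label{eq:pdiff}
|p_\gamma(x)-p_\gamma(x')|\le\Delta_\gamma+2\sup_{\eta\in W(\gamma)}\Delta_\eta\le3E_{\operatorname{lev}\gamma}.
\end{equation}
At level $1$, $a_\gamma(x)-a_\gamma(x')$ is an average of values $y(k)-y'(k)$, so $E_1\le\delta$. For $\gamma$ of level $\ge2$ with $m=m(\gamma)$ children,
\begin{equation}\label{eq:rec}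
\Delta_\gamma\le\delta+\frac1m\sum_{i=1}^m|p_{\gamma_i}(x)-p_{\gamma_i}(x')| .
\end{equation}
Inserting \eqref{eq:pdiff} in \eqref{eq:rec} gives only $E_j\le\delta+3E_{j-1}$. We need a recursion in which the coefficient of $E_{j-1}$ is less than $1$, and we first obtain it at nodes where the range of scales is restricted from above.

\begin{definition}
All nodes of level $1$ are \emph{tame}. A node $\gamma$ of level $\ge2$ is \emph{tame} if for at least one $u\in\{x,x'\}$ we have $|a_{\gamma_i}(u)|\le\frac12 2^{\kappa m(\gamma)}$ for all children $\gamma_i$ of $\gamma$. Let $E_j^{\mathrm t}$ be the supremum of $\Delta_\gamma$ over the tame nodes of levels $1,\dots,j$.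
\end{definition}

\begin{lemma}\label{lem:tame}
If $\gamma$ is tame of level $j\ge2$, then $\Delta_\gamma\le\delta+\sigma_l+\frac1{12}E_{j-1}$. Consequently $E_j^{\mathrm t}\le\delta+\sigma_l+\frac1{12}E_{j-1}$ for $1\le j\le l$.
\end{lemma}

\begin{proof}
Write $m=m(\gamma)$ and $E=E_{j-1}$. Since $\Delta_{\gamma_i}\le E$, tameness gives $|a_{\gamma_i}(u)|\le\frac12 2^{\kappa m}+E$ for all $i$ and for both $u=x$ and $u=x'$. Let $\tau=\max(2^{-\kappa m},E)$, and let $J_u$ be the set of $i$ such that $\gamma_i$ is active for $u$ and $|a_{\gamma_i}(u)|>\tau$. If $r=|J_u|\ge1$, Lemma~\ref{lem:halving}(c) gives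
\[
2^{r-1}<\frac{\frac12 2^{\kappa m}+E}{\tau}\le\tfrac12 2^{2\kappa m}+1\le2^{2\kappa m},
\]
because $2\kappa m\ge1$. So $|J_u|\le1+2\kappa m$ in every case. By Lemma~\ref{lem:halving}(b), $\sum_{i\notin J_u}|p_{\gamma_i}(u)|\le2\tau$. In \eqref{eq:rec}, bound the terms with $i\in J_x\cup J_{x'}$ by $3E$, using \eqref{eq:pdiff}, and the other terms by $|p_{\gamma_i}(x)|+|p_{\gamma_i}(x')|$; the latter add up to at most $4\tau\le4(2^{-\kappa m}+E)$. This gives
\[
\Delta_\gamma\le\delta+\frac{2(1+2\kappa m)\cdot3E+4(2^{-\kappa m}+E)}m=\delta+\Bigl(\frac{10}m+12\kappa\Bigr)E+\frac4m2^{-\kappa m}.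
\]
Here $12\kappa=\frac1{24}$, $\frac{10}m\le\frac{10}{288}\le\frac1{24}$, and $\frac4m2^{-\kappa m}\le2^{-\kappa m_l}=\sigma_l$ since $m\ge m_l\ge4$. The consequence follows because $E_1\le\delta$ and $E_{i-1}\le E_{j-1}$ for $i\le j$.
\end{proof}

The cutoff does not make every node tame. It bounds the average at an active child $\gamma_i$ by $2R(\max\gamma_i)$, and $\max\gamma_i$ may be far larger than $\min\gamma$, which determines $m(\gamma)$. What the cutoff does give is tameness to the right of an active node, where the nodes have more children. This is the point at which a node has to watch all lower levels and not only its own.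

\begin{lemma}\label{lem:right}
If a node $\xi$ is active for $x$ or for $x'$, then every $\eta\in W(\xi)$ is tame.
\end{lemma}

\begin{proof}
Let $\xi$ be active for $u\in\{x,x'\}$, and let $\eta\in W(\xi)$ have level $\ge2$. A child $\eta'$ of $\eta$ satisfies $1\le\operatorname{lev}\eta'<\operatorname{lev}\xi$ and $\min\eta'\ge\min\eta>\max\xi$, so $\eta'\in W(\xi)$. By Lemma~\ref{lem:p}(b) and the monotonicity of $R$,
\[
|a_{\eta'}(u)|\le q_\xi(u)<\tfrac12|a_\xi(u)|<R(\max\xi)\le R(\min\eta)=\tfrac12 2^{\kappa m(\eta)} .\qedhere
\]
\end{proof}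

So in an arbitrary node we sacrifice the first active child, which has weight $\frac1m$; the remaining terms of \eqref{eq:rec} see only tame nodes.

\begin{lemma}\label{lem:any}
For every node $\gamma$ of level $j\ge2$, with $m=m(\gamma)$, we have $\Delta_\gamma\le\delta+\frac3mE_{j-1}+3E^{\mathrm t}_{j-1}$.
\end{lemma}

\begin{proof}
A child that is active for neither $x$ nor $x'$ contributes $0$ to the sum in \eqref{eq:rec}. If all children are of this kind, $\Delta_\gamma\le\delta$. Otherwise let $\xi=\gamma_{i_1}$ be the first child that is active for $x$ or for $x'$. The terms with $i<i_1$ vanish, and the term with $i=i_1$ is at most $3E_{j-1}$ by \eqref{eq:pdiff}. For $i>i_1$ we have $\gamma_i\in W(\xi)$ and $W(\gamma_i)\subset W(\xi)$, because $\gamma_i$ has the same level as $\xi$ and lies to its right. By Lemma~\ref{lem:right}, $\gamma_i$ and all nodes of $W(\gamma_i)$ are tame, of levels between $1$ and $j-1$, so the first inequality in \eqref{eq:pdiff} bounds the $i$-th term by $3E^{\mathrm t}_{j-1}$.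
\end{proof}

\begin{proof}[End of the proof of Proposition~\ref{prop:twopoint}]
Let $\gamma$ have level $j\ge2$. Since $m(\gamma)\ge12$, Lemmas~\ref{lem:any} and~\ref{lem:tame} give
\[
\Delta_\gamma\le\delta+\tfrac14E_{j-1}+3(\delta+\sigma_l)+\tfrac14E_{j-2}\le4(\delta+\sigma_l)+\tfrac12E_{j-1}.
\]
Hence $E_j\le\max\bigl(E_{j-1},\,4(\delta+\sigma_l)+\frac12E_{j-1}\bigr)$. Starting from $E_1\le\delta$, induction gives $E_j\le8(\delta+\sigma_l)$ for all $j\le l$. At level $0$ we have $|x(\gamma)-x'(\gamma)|\le\delta$, and at the other levels \eqref{eq:pdiff} gives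
\[
|x(\gamma)-x'(\gamma)|\le\delta+|p_\gamma(x)-p_\gamma(x')|\le\delta+3E_l\le25\delta+24\sigma_l .\qedhere
\]
\end{proof}

\section{The $c_0$-sum: proof of Theorem~\ref{thm:A}}\label{sec:sum}

Since $\psi$ is nondecreasing and unbounded, we can choose for each $l\ge1$ an integer $m_l\ge288$ with
\begin{equation}\label{eq:ml}
\psi(1/\sigma_l)=\psi(2^{\kappa m_l})\ge3^{l+1}.
\end{equation}
Let $X=(\bigoplus_{l\ge1}X_l)_{c_0}$ and $Y=(\bigoplus_{l\ge1}c_0(T_l))_{c_0}$. The space $Y$ is $c_0$ of the disjoint union of the sets $T_l$, which is countably infinite, so $Y$ is isometric to $c_0$ and we identify the two. Each $X_l$ is isomorphic to $c_0(T_l)$, hence separable, so $X$ is separable. By Proposition~\ref{prop:dual}, $X^*$ is isometric to the $\ell_1$-sum of the spaces $\ell_1(T_l)$, that is, to $\ell_1$.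

Define $G((x_l))=(G_l(x_l))$. By Lemma~\ref{lem:bij} and Proposition~\ref{prop:onepoint}, each $G_l$ is a bijection of $X_l$ onto $c_0(T_l)$ with $\frac13\|x_l\|\le\|G_l(x_l)\|\le4\|x_l\|$. So $\|x_l\|\to0$ if and only if $\|G_l(x_l)\|\to0$, and $G$ is a bijection of $X$ onto $Y$. It is $4$-Lipschitz because each $G_l$ is.

Let $y,y'\in Y$ with $\delta=\|y-y'\|>0$. Then $\|y_l-y_l'\|\le\delta$ for each $l$, so by Proposition~\ref{prop:twopoint} it suffices to show that for every $l$
\[
\min\{3^{l+1}\delta,\ 25\delta+24\sigma_l\}\le49\,\delta\,\psi(\max(1,1/\delta)).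
\]
If $\sigma_l\le\delta$, then $25\delta+24\sigma_l\le49\delta$, and $\psi\ge1$. If $\sigma_l>\delta$, then $\delta<1$ and $1/\sigma_l<1/\delta$, so \eqref{eq:ml} and the monotonicity of $\psi$ give $3^{l+1}\delta\le\psi(1/\sigma_l)\,\delta\le\psi(1/\delta)\,\delta$. This proves the estimate for $G^{-1}$.

By Corollary~\ref{cor:neg}, $X$ is neither linearly isomorphic nor Lipschitz equivalent to a subspace of $c_0$. For $\psi(t)=1+\log t$ we have $\delta(1+\log(1/\delta))\to0$ as $\delta\to0$, so $G^{-1}$ is uniformly continuous and $G$ is a uniform homeomorphism. \qed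

\section{Arbitrary index sets: proof of Theorem~\ref{thm:B}}\label{sec:nonsep}

The map $(x,y)\mapsto(G(x),y)$ is a uniform homeomorphism of $X\oplus_\infty c_0(\Gamma)$ onto $c_0\oplus_\infty c_0(\Gamma)$. The latter space is $c_0$ of the disjoint union of $\mathbb N$ and $\Gamma$, which has the cardinality of $\Gamma$ because $\Gamma$ is infinite; so it is isometric to $c_0(\Gamma)$.

Theorem~\ref{thm:GKL} concerns subspaces of the separable space $c_0$, so for the negative part we cut a hypothetical Lipschitz equivalence down to one between separable \emph{linear} subspaces on both sides. For $B\subset\Gamma$ regard $c_0(B)$ as the subspace of functions in $c_0(\Gamma)$ that vanish off $B$. Every $y\in c_0(\Gamma)$ has countable support $\bigcup_n\{|y|>1/n\}$. Hence every separable subset of $c_0(\Gamma)$ lies in $c_0(B)$ for a countable $B$, namely the union of the supports of a countable dense subset.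

Suppose that $\phi:Z\to X\oplus_\infty c_0(\Gamma)$ is a Lipschitz equivalence, where $Z$ is a subspace of $c_0(\Gamma)$. We choose separable subspaces $Z_1\subset Z_2\subset\cdots$ of $Z$ and countable sets $B_1\subset B_2\subset\cdots$ in $\Gamma$ with
\[
\phi(Z_n)\subset X\oplus c_0(B_n)\subset\phi(Z_{n+1}).
\]
Start with $Z_1=\{0\}$. Given $Z_n$, the second coordinates of the points of $\phi(Z_n)$ form a separable set, which lies in $c_0(B_n)$ for a countable $B_n$ containing the sets chosen before. Let $Z_{n+1}$ be the closed linear span of $Z_n\cup\phi^{-1}(X\oplus c_0(B_n))$; it is separable because $X\oplus c_0(B_n)$ is separable and $\phi^{-1}$ is continuous.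

Let $Z_\infty$ be the closure of $\bigcup_nZ_n$ and $B=\bigcup_nB_n$. Since $\phi$ is a homeomorphism, $\phi(Z_\infty)$ is the closure of $\bigcup_n\phi(Z_n)=\bigcup_n(X\oplus c_0(B_n))$. This union is contained in the closed set $X\oplus c_0(B)$ and is dense in it, because finitely supported functions are dense in $c_0(B)$. So $\phi(Z_\infty)=X\oplus c_0(B)$. The separable subspace $Z_\infty$ lies in $c_0(C)$ for a countably infinite $C\subset\Gamma$, so it is isometric to a subspace of $c_0$. By Theorem~\ref{thm:GKL}, $X\oplus_\infty c_0(B)$ is linearly isomorphic to a subspace of $c_0$, and then so is $X$. This contradicts Theorem~\ref{thm:A}. \qed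

\section{Complex scalars}\label{sec:complex}

Define the complex spaces $X_l$, $X$ and the maps $G_l$, $G$ by the same formulas, with the same integers $m_l$ and with $\operatorname{sgn}a=a/|a|$, $\operatorname{sgn}0=0$.

\emph{The positive statements.} In Proposition~\ref{prop:dual} take $x(\gamma)=\overline{\operatorname{sgn}b_\gamma}$ on $T^N$. The estimates of Sections~\ref{sec:map}--\ref{sec:sum} use the form of $p_\gamma$ only through Lemma~\ref{lem:p}, and its proof uses the real field at one point, which is replaced by the following fact: if $g$ is $1$-Lipschitz on $[0,\infty)$ and $0\le g(r)\le r$, then $\varphi(a)=\operatorname{sgn}(a)\,g(|a|)$ is $1$-Lipschitz on $\mathbb C$. If $b=0$, then $|\varphi(a)-\varphi(b)|=g(|a|)\le|a-b|$. If $a,b\ne0$, let $r=|a|$, $s=|b|$, and let $\theta$ be the angle between $a$ and $b$. Then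
\[
|\varphi(a)-\varphi(b)|^2=(g(r)-g(s))^2+2g(r)g(s)(1-\cos\theta)\le(r-s)^2+2rs(1-\cos\theta)=|a-b|^2 .
\]

\emph{The negative statements.} Suppose that the complex space $X$ is Lipschitz equivalent to a subspace of complex $c_0$ (this includes the case of a linear isomorphism), or that $X\oplus_\infty c_0(\Gamma)$ is Lipschitz equivalent to a subspace of complex $c_0(\Gamma)$. In the second case the reduction of Section~\ref{sec:nonsep}, which does not depend on the scalar field, gives a Lipschitz equivalence of $X\oplus_\infty c_0(B)$ with a subspace of complex $c_0$. Regard all spaces as real. Taking real and imaginary parts is a real-linear isomorphism of complex $c_0$ onto the sum of two copies of real $c_0$, which is isomorphic to real $c_0$, and it takes complex subspaces to real subspaces. Theorem~\ref{thm:GKL} for real spaces then gives a real-linear isomorphic embedding of the complex space $X$, or of $X\oplus_\infty c_0(B)$, into real $c_0$. Restrict it to the real-valued elements of $X$. They form a closed real-linear subspace, and this subspace is the real space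 $X$, because $D$ maps real-valued functions to real-valued functions. So the real space $X$ embeds linearly into real $c_0$, contrary to Corollary~\ref{cor:neg}. Thus Theorems~\ref{thm:A} and~\ref{thm:B} hold for complex scalars as well.

\begin{thebibliography}{9}

\bibitem{GKL}
G. Godefroy, N. Kalton, G. Lancien,
\emph{Subspaces of $c_0(\mathbb N)$ and Lipschitz isomorphisms},
GAFA 10 (2000), 798--820.

\bibitem{JLS}
William B. Johnson, Joram Lindenstrauss, Gideon Schechtman,
\emph{Banach spaces determined by their uniform structures},
arXiv:math/9701203 (1997).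

\end{thebibliography}
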